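\title{Totally skew embeddings of closed manifolds and the lower bound $4n-\alpha(n)$}

\begin{abstract}
An embedding of a manifold $M^n$ in $\mathbb{R}^N$ is totally skew if its affine tangent spaces at any two distinct points span an affine subspace of dimension $2n+1$; let $N(M)$ be the least such $N$. Let $\alpha(n)$ be the number of nonzero binary digits of $n$. We prove that $N(M)\ge 4n-\alpha(n)$ for every closed $n$-manifold whose dual Stiefel--Whitney class $\bar w_{n-\alpha(n)}(M)$ is nonzero, and that the Stiefel--Whitney classes of the natural bundle over the space of unordered pairs of points give no better bound for any closed $n$-manifold. Consequently the formula $N=4n-2\alpha(n)+1$ fails for every product of at least two real projective spaces whose dimensions are distinct powers of $2$. The smallest case, $N(\mathbb{R}P^2\times\mathbb{R}P^1)\ge 10$, is a computation by hand.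
\end{abstract}

\section{Introduction}\label{sec:intro}

Two affine subspaces $U,V$ of $\mathbb{R}^N$ are \emph{skew} if their affine span has the largest possible dimension, $\dim U+\dim V+1$. If $U=x+U_0$ and $V=y+V_0$ with $U_0,V_0$ linear, the direction space of the span is $U_0+V_0+\mathbb{R}(x-y)$. So $U$ and $V$ are skew exactly when $U_0\cap V_0=0$ and $x-y\notin U_0+V_0$, that is, when they have no common direction and no common point; for subspaces of positive dimension this says that a line in $U$ and a line in $V$ are never parallel and never meet. An embedding $f\colon M^n\to\mathbb{R}^N$ of a smooth manifold is \emph{totally skew} if for all $x\ne y$ in $M$ the affine tangent spaces $f(x)+df(T_xM)$ and $f(y)+df(T_yM)$ are skew. Let $N(M)$ be the least $N$ for which $M$ has a totally skew embedding in $\mathbb{R}^N$.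

An immersion has injective differentials $df_x$, and an embedding also has nonzero chords $f(x)-f(y)$. Total skewness asks for both in the strongest joint form: for all $x\neq y$ the linear map
\begin{equation}\label{eq:skewmap}
T_xM\oplus T_yM\oplus\mathbb{R}\to\mathbb{R}^N,\qquad (v,v',\lambda)\mapsto df_x(v)+df_y(v')+\lambda\bigl(f(x)-f(y)\bigr),
\end{equation}
whose image is the direction space above, must be injective. Hence $N(M)\ge 2n+1$. Equality holds for $M=\mathbb{R}$: for $f(s)=(s,s^2,s^3)$ the determinant of $f'(s)$, $f'(r)$, $f(r)-f(s)$ is $-(r-s)^4$. In the other direction, Ghomi and Tabachnikov proved that $N(M)\le 4n+1$ for every $n$-manifold $M$. The problem is to place $N(M)$ between $2n+1$ and $4n+1$.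

Lower bounds come from characteristic classes. Throughout, cohomology has coefficients in $\mathbb{F}_2$, $w(\zeta)=1+w_1+w_2+\cdots$ is the total Stiefel--Whitney class of a real vector bundle $\zeta$, and $\bar w(\zeta)=w(\zeta)^{-1}=\sum_D\bar w_D(\zeta)$ is the \emph{dual} class; we write $w(M)$, $\bar w(M)$ for $w(TM)$, $\bar w(TM)$. If a bundle $\zeta$ of rank $r$ maps fiberwise injectively to the trivial bundle of rank $N$, then the orthogonal complement $\zeta^\perp$ of the image has rank $N-r$ and $w(\zeta)w(\zeta^\perp)=1$. Therefore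
\begin{equation}\label{eq:principle}
\zeta\subset\text{(trivial bundle of rank $N$)}\quad\Longrightarrow\quad \bar w_D(\zeta)=0\ \text{ for } D>N-r .
\end{equation}
Let $\Delta\subset M\times M$ be the diagonal and $F=M\times M\setminus\Delta$ the space of ordered pairs of distinct points. The maps \eqref{eq:skewmap} embed $TF\oplus\mathbb{R}$, of rank $2n+1$, in a trivial bundle over $F$. So if the degree-$D$ part of $\bar w(M)\times\bar w(M)$ has nonzero restriction to $F$, then $N(M)\ge 2n+1+D$.

Let $\alpha(n)$ be the number of nonzero digits in the binary expansion of $n$. For a closed $n$-manifold $\bar w_i(M)=0$ when $i>n-\alpha(n)$ (Massey's theorem, reproved in Section~\ref{sec:steenrod}), so the argument above uses at most $D=2n-2\alpha(n)$. This value is reached by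
\begin{equation}\label{eq:products}
M=\mathbb{R}P^{n_1}\times\dots\times\mathbb{R}P^{n_k},\qquad n_i=2^{r_i},\quad r_i\ne r_j\ (i\ne j),\qquad n=n_1+\dots+n_k,
\end{equation}
for which $\alpha(n)=k$. Indeed, let $a_i\in H^1(M)$ be the generator coming from the $i$th factor. Then $w(M)=\prod(1+a_i)^{n_i+1}$ and $a_i^{n_i+1}=0$, and $(1+a_i)^{2n_i}=1+a_i^{2n_i}=1$ because $2n_i$ is a power of $2$. Hence
\begin{equation}\label{eq:dualproducts}
\bar w(M)=\prod_{i=1}^k(1+a_i)^{n_i-1},\qquad \bar w_{n-k}(M)=\prod_{i=1}^k a_i^{\,n_i-1}\ne0 .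
\end{equation}
The class $\bar w_{n-k}(M)\times\bar w_{n-k}(M)$ survives restriction to $F$ (Remark~\ref{rem:ordered}), so $N(M)\ge 2n+1+2(n-k)$. These manifolds thus attain the best bound that ordered pairs can give, and one may guess that the bound is sharp for them. This is the problem that we take from \cite{BPSVZ}: \emph{for $M$ as in \eqref{eq:products} with $n\ge2$, is it true that}
\begin{equation}\label{eq:guess}
N(\mathbb{R}P^{n_1}\times\dots\times\mathbb{R}P^{n_k})=4n-2\alpha(n)+1\,?
\end{equation}

The answer is no. The smallest $n$ with $\alpha(n)\ge2$ is $n=3$, where \eqref{eq:guess} predicts $N=9$.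

\begin{theorem}\label{thm:example}
$N(\mathbb{R}P^2\times\mathbb{R}P^1)\ge10$. Hence \eqref{eq:guess} is false.
\end{theorem}

What ordered pairs miss is the symmetry $x\leftrightarrow y$ of \eqref{eq:skewmap}. Let $G=\mathbb{Z}/2$ act on $M\times M$ by swapping the factors, let $B=F/G$ be the manifold of unordered pairs, and let $L=F\times_G\mathbb{R}_-$ be the real line bundle over $B$ given by the sign representation $\mathbb{R}_-$ of $G$. A totally skew embedding embeds $TB\oplus L$ in a trivial bundle of rank $N$ (Lemma~\ref{lem:obstruction}), and the dual classes of $TB\oplus L$ can be nonzero in higher degrees than those of its pullback $TF\oplus\mathbb{R}$.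

\begin{theorem}\label{thm:main}
Let $M$ be a closed smooth manifold of dimension $n\ge1$ and let $k=\alpha(n)$.
\begin{enumerate}
\item[(i)] If $\bar w_{n-k}(M)\ne0$, then $\bar w_{2n-k-1}(TB\oplus L)\ne0$, and hence $N(M)\ge 4n-\alpha(n)$.
\item[(ii)] For every such $M$ we have $\bar w_D(TB\oplus L)=0$ for all $D\ge 2n-k$. So $4n-\alpha(n)$ is the best bound that the Stiefel--Whitney classes of $TB\oplus L$ can give for any closed $n$-manifold.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:products}
For $M$ as in \eqref{eq:products} with $n\ge 2$ we have $4n-\alpha(n)\le N(M)\le 4n+1$. Formula \eqref{eq:guess} fails for every $k\ge2$.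
\end{corollary}

\begin{proof}
The lower bound follows from \eqref{eq:dualproducts} and Theorem~\ref{thm:main}(i), and the upper bound is that of Ghomi and Tabachnikov. Finally, $4n-\alpha(n)-(4n-2\alpha(n)+1)=k-1\ge1$ for $k\ge2$.
\end{proof}

For example, $N(\mathbb{R}P^4\times\mathbb{R}P^2)\ge22>21$, so the failure does not depend on a circle factor. We do not determine the exact values of $N$. In particular, for $k=1$ our bound is $4n-1$, which is the value in \eqref{eq:guess}, and we do not decide whether equality holds there.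

The proof has three steps. Section~\ref{sec:diagonal} reduces the nonvanishing of $\bar w_D(TB\oplus L)$ to a divisibility question in the polynomial ring $H^*(M)[t]$, which Section~\ref{sec:example} settles by hand for $\mathbb{R}P^2\times\mathbb{R}P^1$. For general $M$, Sections~\ref{sec:additive} and~\ref{sec:steenrod} recognize the relevant quotient as a characteristic class of the normal bundle of $M$ that is produced by a multiplicative Steenrod operation; this determines its top component. Section~\ref{sec:coefficient} computes two coefficients of that component, and Section~\ref{sec:proof} concludes. From now on $M$ is a closed smooth manifold of dimension $n\ge1$.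

\section{From unordered pairs to the diagonal}\label{sec:diagonal}

\begin{lemma}\label{lem:obstruction}
If $M$ has a totally skew embedding in $\mathbb{R}^N$, then $\bar w_D(TB\oplus L)=0$ for $D>N-2n-1$.
\end{lemma}

\begin{proof}
The maps \eqref{eq:skewmap} form a fiberwise injective map from $TF\oplus\mathbb{R}$ to $\mathbb{R}^N$, which is invariant under the involution $(x,y;v,v',\lambda)\mapsto(y,x;v',v,-\lambda)$. The quotient of $TF\oplus\mathbb{R}$ by this involution is $TB\oplus L$. So $TB\oplus L$, of rank $2n+1$, maps fiberwise injectively to the trivial bundle of rank $N$ over $B$, and \eqref{eq:principle} applies.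
\end{proof}

The ring $H^*(B)$ is not easy to compute in. One would like to put the diagonal back and compare $B$ with the closed manifold $X=M\times M$, but $G$ fixes $\Delta$, and $F\to B$ does not extend to a double covering over $X/G$. The Borel construction repairs this. For a $G$-space $Y$ let $Y_G=S^\infty\times_GY$, the quotient of $S^\infty\times Y$ by the diagonal action, antipodal on $S^\infty$. It fibers over $\mathbb{R}P^\infty=S^\infty/G$ with fiber $Y$. A $G$-vector bundle $\zeta$ over $Y$ gives a vector bundle $\zeta_G$ over $Y_G$. We write $L$ also for the line bundle $(Y\times\mathbb{R}_-)_G$ and put $t=w_1(L)$; it is the pullback of the generator of $H^*(\mathbb{R}P^\infty)=\mathbb{F}_2[t]$. On $X_G$ define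
\[
E=(TX)_G\oplus L,\qquad W_D=\bar w_D(E)\in H^D(X_G).
\]
We restrict $E$ to three subspaces of $X_G$.

\emph{The complement of the diagonal.} Since $G$ acts freely on $F$, the projection $F_G\to B$ is a fiber bundle with contractible fiber $S^\infty$, hence a homotopy equivalence, and $E|_{F_G}$ is the pullback of $TB\oplus L$. We identify $H^*(F_G)$ with $H^*(B)$; then $W_D|_B=\bar w_D(TB\oplus L)$.

\emph{The diagonal.} Let $\delta\colon\Delta_G\to X_G$ be the inclusion. As $G$ acts trivially on $\Delta\cong M$, we have $\Delta_G=M\times\mathbb{R}P^\infty$ and $H^*(\Delta_G)=H^*(M)[t]$. Along $\Delta$ the bundle $TX$ splits into the vectors $(v,v)$, which are tangent to $\Delta$ and fixed by $G$, and the vectors $(v,-v)$, which are normal to $\Delta$ and on which $G$ acts by $-1$. So the normal bundle of $\Delta_G$ is $TM\otimes L$ and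
\begin{equation}\label{eq:Ediag}
\delta^*E\cong TM\oplus(TM\otimes L)\oplus L .
\end{equation}

\emph{The fiber.} Let $\varepsilon\colon X\to X_G$ be the inclusion of a fiber of $X_G\to\mathbb{R}P^\infty$. Then $\varepsilon^*E=TX\oplus\mathbb{R}$, so $\varepsilon^*W_D=\bar w_D(M\times M)$.

To compute with \eqref{eq:Ediag} we use the splitting principle: a bundle $\zeta$ of rank $r$ becomes a sum of line bundles after pullback along a map that is injective in cohomology, and the classes $w_1$ of these line bundles are the \emph{formal roots} $z_1,\dots,z_r$ of $\zeta$. Then $w(\zeta)=\prod(1+z_j)$, and $\zeta\otimes L$ has the roots $z_j+t$. Let $x_1,\dots,x_n$ be the roots of $TM$. By \eqref{eq:Ediag},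
\begin{equation}\label{eq:Wdiag}
\sum_D\delta^*W_D=\Bigl[(1+t)\prod_{i=1}^n(1+x_i)(1+t+x_i)\Bigr]^{-1}\in H^*(M)[[t]],
\end{equation}
and the mod $2$ Euler class of the normal bundle of $\Delta_G$ is
\begin{equation}\label{eq:euler}
e=w_n(TM\otimes L)=\prod_{i=1}^n(t+x_i)=\sum_{i=0}^n w_i(M)\,t^{n-i}.
\end{equation}

The Gysin sequence links the first two restrictions. A Riemannian metric on $M$ gives a $G$-invariant product metric on $X$, whose exponential map identifies a $G$-invariant neighborhood $T$ of $\Delta$ with the normal bundle. Thus $T_G$ is the total space of $TM\otimes L$ over $\Delta_G$. Excision and the Thom isomorphism give $H^*(X_G,F_G)\cong H^*(T_G,T_G\setminus\Delta_G)\cong H^{*-n}(\Delta_G)$, and the exact sequence of the pair $(X_G,F_G)$ becomes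
\begin{equation}\label{eq:gysin}
H^{*-n}(\Delta_G)\xrightarrow{\ \delta_!\ }H^*(X_G)\longrightarrow H^*(B).
\end{equation}
The Thom class restricts to the Euler class on the zero section, so
\begin{equation}\label{eq:selfint}
\delta^*\delta_!(y)=y\,e .
\end{equation}
The same construction without $G$ gives an exact sequence $H^{*-n}(M)\xrightarrow{d_!}H^*(X)\to H^*(F)$ for the diagonal map $d\colon M\to X$. The map $\varepsilon$ sends $(X,F)$ to $(X_G,F_G)$ and pulls Thom class back to Thom class, and on the diagonal it is the inclusion $M\times\{\mathrm{pt}\}\subset M\times\mathbb{R}P^\infty$, which sets $t=0$. Hence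
\begin{equation}\label{eq:fiber}
\varepsilon^*\delta_!(y)=d_!\bigl(y|_{t=0}\bigr).
\end{equation}

\begin{remark}\label{rem:ordered}
We can now check the claim about ordered pairs made in the introduction. Let $M$ be as in \eqref{eq:products} and $c=\bar w_{n-k}(M)=\prod a_i^{n_i-1}$. The Thom isomorphism is a map of $H^*(X)$-modules, so $d_!(y)\,b=d_!(y\,d^*b)$. For $b=a_1\times1+1\times a_1$ we have $d^*b=0$, so $b$ annihilates the image of $d_!$. But $(c\times c)\,b=a_1c\times c+c\times a_1c\ne0$, since $a_1c\neq0$. Thus $c\times c$ is not in the image of $d_!$, and its restriction to $F$ is nonzero.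
\end{remark}

If $W_D|_B=0$, then $W_D$ comes from the diagonal and $\delta^*W_D$ is a multiple of $e$. Divisibility by $e$ is easy to test after inverting $t$: by \eqref{eq:euler}, $e=t^n(1+\sum_{i\ge1}w_i(M)t^{-i})$, and the sum is nilpotent, so $e$ is a unit in $H^*(M)[t,t^{-1}]$. Let $K=\mathbb{F}_2((t))$ be the field of Laurent series and put
\begin{equation}\label{eq:Qdef}
Q=e^{-1}\sum_D\delta^*W_D\in H^*(M)\otimes K .
\end{equation}
For a term $c\,t^m$ with $c\in H^j(M)$ we call $j$ its \emph{$M$-degree} and $j+m$ its \emph{total degree}. The component of $Q$ of total degree $D-n$ is the finite sum $Q_{D-n}=e^{-1}\delta^*W_D$.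

\begin{lemma}\label{lem:criterion}
If $\bar w_D(TB\oplus L)=0$, then $\delta^*W_D=y\,e$ for some $y\in H^*(M)[t]$ of total degree $D-n$. Equivalently: if $Q_{D-n}$ contains a negative power of $t$, then $\bar w_D(TB\oplus L)\ne0$.
\end{lemma}

\begin{proof}
If $W_D|_B=0$, then $W_D=\delta_!(y)$ by \eqref{eq:gysin}, and \eqref{eq:selfint} gives $\delta^*W_D=ye$, that is, $Q_{D-n}=y$.
\end{proof}

\section{The example $\mathbb{R}P^2\times\mathbb{R}P^1$}\label{sec:example}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $M=\mathbb{R}P^2\times\mathbb{R}P^1$, so $n=3$. Let $H$ be the pullback to $M$ of the canonical line bundle of $\mathbb{R}P^2$ and $a=w_1(H)$, so $a^3=0$. The circle $\mathbb{R}P^1$ has trivial tangent bundle, and $T\mathbb{R}P^2\oplus\mathbb{R}$ is the sum of three copies of the canonical line bundle. Hence $TM\cong H\oplus H\oplus H$, all three roots equal $a$, and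
\[
e=(t+a)^3=t^3+t^2a+ta^2 .
\]
Fourth powers are additive mod $2$ and $a^4=0$, so $(1+a)^4=1$ and $(1+t+a)^4=(1+t)^4$. Thus $(1+a)^{-3}=1+a$ and $(1+t+a)^{-3}=(1+t+a)(1+t)^{-4}$, and \eqref{eq:Wdiag} becomes
\[
\sum_D\delta^*W_D=(1+t)^{-5}(1+a)(1+t+a)=(1+t)^{-5}\,(1+t+ta+a^2).
\]
Now $(1+t)^{-5}=(1+t)^3(1+t^8)^{-1}\equiv1+t+t^2+t^3 \pmod{t^8}$. In degree $3$,
\[
\delta^*W_3=t^3\cdot1+t^2\cdot t+t\,(ta+a^2)=t^2a+ta^2 .
\]
If $\bar w_3(TB\oplus L)$ were zero, Lemma~\ref{lem:criterion} would give $t^2a+ta^2=ye$ with $y\in H^0(M)=\{0,1\}$. But $t^2a+ta^2$ is neither $0$ nor $e$. So $\bar w_3(TB\oplus L)\ne0$, and Lemma~\ref{lem:obstruction} gives $3\le N-7$ for any totally skew embedding in $\mathbb{R}^N$. Thus $N(M)\ge10$, while $4\cdot3-2\cdot2+1=9$.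
\end{proof}

Both halves of Theorem~\ref{thm:main} are visible here. Put $s=a/t$, so $s^3=0$ and $e=t^3(1+s+s^2)$ with $(1+s+s^2)(1+s)=1$. Then
\[
Q_0=(s+s^2)(1+s)=s=\bar w_1(M)\,t^{-1},
\]
since $\bar w(M)=1+a$ by \eqref{eq:dualproducts}: the obstruction is a simple pole whose coefficient is the top dual class $\bar w_{n-k}(M)$, with $n-k=1$. One degree higher, $\delta^*W_4=t^3\cdot t+t^2(ta+a^2)=te$, so $Q_1=t$ has neither a pole nor a constant term, and the obstruction disappears. We shall show that this pattern holds for every closed manifold.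

\section{An additive polynomial}\label{sec:additive}

By \eqref{eq:Wdiag}, \eqref{eq:euler} and \eqref{eq:Qdef},
\[
Q=(1+t)^{-1}\prod_{i=1}^np(x_i)^{-1},\qquad p(x)=(1+x)(t+x)(1+t+x).
\]
Put $u=t+t^2$. Then $(t+x)(1+t+x)=(t+x)+(t+x)^2=u+x+x^2$, and so
\[
p(x)=(1+x)(u+x+x^2)=u+(1+u)x+x^3 .
\]
The missing $x^2$ term is the key to the general case. The polynomial $xp(x)=ux+(1+u)x^2+x^4$, whose roots $0,1,t,1+t$ form the $\mathbb{F}_2$-span of $1$ and $t$, contains only the powers $x,x^2,x^4$; it is \emph{additive}. Normalize it by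
\begin{equation}\label{eq:g}
g(x)=u^{-1}p(x)=1+\xi_1x+\xi_2x^3,\qquad \xi_1=\frac{1+u}{u},\quad\xi_2=\frac1u\in K .
\end{equation}

For a polynomial $g\in K[x]$ with $g(0)=1$ and a bundle $\zeta$ over $M$ with roots $z_j$, let $g(\zeta)=\prod_jg(z_j)\in H^*(M)\otimes K$; this is symmetric in the roots, hence a polynomial in the $w_i(\zeta)$. We have $g(\zeta\oplus\zeta')=g(\zeta)g(\zeta')$, and $g(\zeta)=1$ for trivial $\zeta$. Embed $M$ in a sphere $S^{n+q}$ with normal bundle $\nu$ of rank $q$. Then $TM\oplus\nu$ is stably trivial, so $g(TM)^{-1}=g(\nu)$ and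
\begin{equation}\label{eq:Qnu}
Q=(1+t)^{-1}u^{-n}g(\nu).
\end{equation}

For a general $M$ the components of $g(\nu)$ are unwieldy polynomials in the classes $\bar w_i(M)$, and these classes satisfy many relations. We need to know in which $M$-degrees $g(\nu)$ can be nonzero and what its top component is, because the top component decides the highest total degree in which $Q$ can have a pole. The model is $g(x)=1+x$, where $g(\nu)U$ is the total Steenrod square of the Thom class $U$ of $\nu$ and the relations come from the fact that the top class of the Thom space is detected on a sphere. When $xg(x)$ is additive there is again a multiplicative operation that sends $U$ to $g(\nu)U$, and the same argument works.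

\section{Normal classes defined by Steenrod operations}\label{sec:steenrod}

\subsection{Milnor's total operation}
Let $\mathcal{A}=\bigoplus_d\mathcal{A}_d$ be the mod $2$ Steenrod algebra of natural operations generated by the squares $\mathrm{Sq}^i$; recall that $\mathrm{Sq}^ic=0$ for $i>\deg c$. We use two bases of $\mathcal{A}$.

A sequence $I=(i_1,\dots,i_m)$ of positive integers is \emph{admissible} if $i_s\ge2i_{s+1}$ for all $s$, and its \emph{excess} is $\mathrm{ex}(I)=i_1-i_2-\dots-i_m$. The monomials $\mathrm{Sq}^I=\mathrm{Sq}^{i_1}\cdots\mathrm{Sq}^{i_m}$ with $I$ admissible (including the empty sequence, of excess $0$) form a basis. If $\mathrm{ex}(I)>\deg c$, then $\mathrm{Sq}^Ic=0$, because $\mathrm{Sq}^{i_1}$ is applied to a class of degree $\deg c+i_2+\dots+i_m<i_1$.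

The Milnor basis \cite{Milnor} consists of elements $\mathrm{Sq}^R$, one for each sequence $R=(r_1,r_2,\dots)$ of nonnegative integers, almost all zero, with $\deg\mathrm{Sq}^R=\sum r_s(2^s-1)$. Put $|R|=\sum r_s$. In this section $K$ is any commutative $\mathbb{F}_2$-algebra, $\xi_1,\xi_2,\ldots\in K$, $\xi_0=1$ and $\xi^R=\prod\xi_s^{r_s}$. The total operation
\[
S_\xi=\sum_R\xi^R\,\mathrm{Sq}^R
\]
has finitely many terms in each degree and acts $K$-linearly and naturally on $\prod_dH^d(Y,Y')\otimes K$. By \cite{Milnor} it is multiplicative, $S_\xi(cc')=S_\xi(c)S_\xi(c')$, and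
\begin{equation}\label{eq:degone}
S_\xi(a)=\sum_{s\ge0}\xi_sa^{2^s}\qquad\text{for }\deg a=1 .
\end{equation}
So $S_\xi$ substitutes a degree-one class into the additive series $\Xi(x)=\sum_s\xi_sx^{2^s}$. This series has an additive compositional inverse $\bar\Xi(x)=\sum_s\bar\xi_sx^{2^s}$: the equation $\bar\Xi(\Xi(x))=x$ reads $\bar\xi_0=1$ and $\sum_{i+j=m}\bar\xi_j\xi_i^{2^j}=0$ for $m\ge1$, which determines $\bar\xi_m$ recursively.

\begin{lemma}\label{lem:milnor}
\textup{(a)} $\mathrm{Sq}^R(c)=0$ if $|R|>\deg c$. \textup{(b)} $S_\xi S_{\bar\xi}=\mathrm{id}$.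
\end{lemma}

\begin{proof}
Both parts are tested on one class. Let $b_1,\dots,b_j$ be the degree-one generators of $H^*((\mathbb{R}P^\infty)^j)$ and let $\mathrm{ev}_j(\theta)=\theta(b_1\cdots b_j)$ for $\theta\in\mathcal{A}_d$. Taking the $\xi_s$ to be indeterminates, we see that $\mathrm{ev}_j(\mathrm{Sq}^R)$ is the coefficient of $\xi^R$ in $\prod_i\sum_s\xi_sb_i^{2^s}$. It is the sum of the monomials $b_1^{2^{s_1}}\cdots b_j^{2^{s_j}}$ in which exactly $r_s$ of the $s_i$ equal $s$, for each $s\ge1$. There is no such monomial if $|R|>j$; if $|R|\le j$ there is at least one, and different $R$ share no monomial. Hence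
\begin{equation}\label{eq:kernel}
\ker\bigl(\mathrm{ev}_j|_{\mathcal{A}_d}\bigr)=\text{span of the }\mathrm{Sq}^R\text{ of degree $d$ with }|R|>j .
\end{equation}
Since $|R|\le\deg\mathrm{Sq}^R$, the map $\mathrm{ev}_d$ is injective on $\mathcal{A}_d$.

(a) Let $j=\deg c$. The rule $r_s=i_s-2i_{s+1}$ (with $i_s=0$ for $s>m$) is a bijection from admissible sequences $I$ to sequences $R$, with inverse $i_s=\sum_{l\ge s}2^{l-s}r_l$. Summing, $\sum_si_s=\sum_lr_l(2^l-1)$ and $|R|=\sum_s(i_s-2i_{s+1})=\mathrm{ex}(I)$. Let $V\subset\mathcal{A}_d$ be the span of the admissible $\mathrm{Sq}^I$ of degree $d$ with $\mathrm{ex}(I)>j$. It kills all classes of degree $j$, so $V\subset\ker\mathrm{ev}_j$, and by the bijection and \eqref{eq:kernel} the two spaces have the same dimension. So $V=\ker\mathrm{ev}_j$ contains every $\mathrm{Sq}^R$ of degree $d$ with $|R|>j$.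

(b) For $\deg a=1$, linearity and multiplicativity give $S_\xi S_{\bar\xi}(a)=\sum_j\bar\xi_j(S_\xi a)^{2^j}=\bar\Xi(\Xi(a))=a$. So $S_\xi S_{\bar\xi}$ fixes $b_1\cdots b_d$. Its component of degree $d>0$ lies in $\mathcal{A}_d\otimes K$ and kills $b_1\cdots b_d$; it vanishes because $\mathrm{ev}_d\otimes K$ is injective.
\end{proof}

\subsection{A duality formula}
Assume that only finitely many $\xi_s$ are nonzero and let $g(x)=\Xi(x)/x=1+\sum_{s\ge1}\xi_sx^{2^s-1}$. Let $[M]$ be the mod $2$ fundamental class; $\langle h,[M]\rangle\in K$ depends only on the degree-$n$ component of $h\in H^*(M)\otimes K$. The next lemma converts multiplication by $g(\nu)$ into the action of the inverse operation.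

\begin{lemma}\label{lem:duality}
For $c\in H^j(M)$ we have $\langle c\,g(\nu),[M]\rangle=\langle S_{\bar\xi}(c),[M]\rangle$.
\end{lemma}

\begin{proof}
Let $U\in H^q(\nu,\nu\setminus M)=\tilde H^q(\mathrm{Th}(\nu))$ be the Thom class, $\mathrm{Th}(\nu)$ the Thom space. We claim that $S_\xi(U)=g(\nu)U$. By the splitting principle and the Thom isomorphism we may assume that $\nu$ is a sum of line bundles with roots $z_1,\dots,z_q$. Then $U=U_1\cdots U_q$, where $U_l$ is the pullback of the Thom class of the $l$th summand. As $U_l$ restricts to $z_l$ on the zero section, $U_l^2=z_lU_l$, so $U_l^{2^s}=z_l^{2^s-1}U_l$ and $S_\xi(U_l)=g(z_l)U_l$ by \eqref{eq:degone}. The claim follows by multiplicativity.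

Let $\kappa\colon S^{n+q}\to\mathrm{Th}(\nu)$ collapse the complement of a tubular neighborhood of $M$ to the base point, and let $\omega$ generate $\tilde H^{n+q}(S^{n+q})$. Then $\kappa^*(hU)=\langle h,[M]\rangle\,\omega$. Indeed, components of $h$ of degree $\ne n$ give $0$ because the sphere has no other reduced cohomology; and if $h$ is the top class of a component of $M$, then $hU$ is supported in a small ball over which $\kappa$ is a homeomorphism, so $\kappa^*(hU)=\omega$. Operations of positive degree vanish on $\tilde H^*(S^{n+q})$, hence $\kappa^*S_\xi(v)=S_\xi\kappa^*(v)=\kappa^*(v)$ for all $v$. Take $v=S_{\bar\xi}(c)\,U$. By Lemma~\ref{lem:milnor}(b), $S_\xi(v)=c\,g(\nu)U$, and applying $\kappa^*$ to $S_\xi(v)$ and to $v$ gives the two sides of the formula.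
\end{proof}

\subsection{The top component of $g(\nu)$}
Now binary expansions enter: few operations $\mathrm{Sq}^R$ can map a class of low degree to the top degree. Write
\[
n=2^{\rho_1}+\dots+2^{\rho_k},\qquad \rho_1>\dots>\rho_k\ge0,\qquad k=\alpha(n).
\]

\begin{proposition}\label{prop:top}
The class $g(\nu)$ has no component of degree greater than $n-k$, and its component of degree $n-k$ is $\bigl(\prod_{i=1}^k\bar\xi_{\rho_i}\bigr)\bar w_{n-k}(M)$.
\end{proposition}

\begin{proof}
Let $c\in H^j(M)$. The degree-$n$ part of $S_{\bar\xi}(c)$ is $\sum\bar\xi^R\mathrm{Sq}^R(c)$, summed over $R$ with $\sum r_s(2^s-1)=n-j$, and by Lemma~\ref{lem:milnor}(a) only $R$ with $|R|\le j$ contribute. For such $R$,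
\[
n=\sum_{s\ge1}r_s2^s+(j-|R|)\,2^0
\]
expresses $n$ as a sum of exactly $j$ powers of $2$. In any such sum we may merge two equal terms into one, which lowers the number of terms, until all terms are distinct; the result is the binary expansion, with $k$ terms. So $j\ge k$, and for $j=k$ the sum is the binary expansion itself. Hence no $R$ contributes if $j<k$, and for $j=k$ only the sequence $R_0$ with $r_s=1$ for $s\in\{\rho_1,\dots,\rho_k\}$, $s\geq 1$, and $r_s=0$ otherwise; it has $\bar\xi^{R_0}=\prod_i\bar\xi_{\rho_i}$ because $\bar\xi_0=1$.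

Let $\gamma_i$ be the degree-$i$ component of $g(\nu)$. By Lemma~\ref{lem:duality}, $\langle c\,\gamma_{n-j},[M]\rangle=0$ for all $c\in H^j(M)$ if $j<k$, and
\begin{equation}\label{eq:toppairing}
\langle c\,\gamma_{n-k},[M]\rangle=\prod_i\bar\xi_{\rho_i}\cdot\langle\mathrm{Sq}^{R_0}c,[M]\rangle\qquad(c\in H^k(M)).
\end{equation}
By Poincar\'e duality the pairing $(c,h)\mapsto\langle ch,[M]\rangle$ on $H^j(M)\times H^{n-j}(M)$ is nondegenerate, so an element of $H^{n-j}(M)\otimes K$ is determined by its pairings with $H^j(M)$. This proves the first claim. For the second, apply \eqref{eq:toppairing} to $\xi=(1,0,0,\dots)$. Then $g(x)=1+x$ and $g(\nu)=w(\nu)=\bar w(M)$, and all $\bar\xi_s$ equal $1$, since $\sigma=\sum_sx^{2^s}$ satisfies $\sigma+\sigma^2=x$. So $\langle\mathrm{Sq}^{R_0}c,[M]\rangle=\langle c\,\bar w_{n-k}(M),[M]\rangle$. Insert this in \eqref{eq:toppairing} for general $\xi$ and use duality again.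
\end{proof}

The case $g(x)=1+x$ is Massey's theorem:
\begin{equation}\label{eq:massey}
\bar w_i(M)=0\qquad\text{for } i>n-k .
\end{equation}
As a check, for $n=3$ the proposition says that $g(\nu)=1+\bar\xi_1\bar\xi_0\bar w_1(M)$; the degree-one part of $\prod g(z_j)$ is $\xi_1\sum z_j=\xi_1\bar w_1(M)$, and indeed $\bar\xi_1=\xi_1$ by the recursion. Lemma~\ref{lem:duality} and Proposition~\ref{prop:top}, through $[M]$ and Poincar\'e duality, are where it matters that $M$ is closed.

\section{The coefficient of the top component}\label{sec:coefficient}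

Return to $K=\mathbb{F}_2((t))$ and to $g$ as in \eqref{eq:g}. To invert $\Xi(x)=xg(x)=x+(1+u^{-1})x^2+u^{-1}x^4$, factor it as $\Xi=\psi\circ\phi$ with
\[
\phi(x)=x+x^2,\qquad \psi(y)=y+u^{-1}y^2 .
\]
We have seen that $\phi^{-1}(y)=\sum_my^{2^m}$. Also $\psi^{-1}(z)=\sum_su^{-(2^s-1)}z^{2^s}$: if $\tau$ denotes this sum, then $u^{-1}\tau^2=\sum_su^{-(2^{s+1}-1)}z^{2^{s+1}}=\tau-z$. So $\bar\Xi(z)=\phi^{-1}(\psi^{-1}(z))=\sum_{m,s}u^{-(2^s-1)2^m}z^{2^{m+s}}$, and
\[
\bar\xi_\rho=\sum_{m+s=\rho}u^{2^m-2^\rho}=u^{-2^\rho}h_\rho(u),\qquad h_\rho(u)=\sum_{m=0}^\rho u^{2^m}.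
\]
Put $h=\prod_{i=1}^kh_{\rho_i}$, a polynomial in $u$ of degree $\sum2^{\rho_i}=n$. Then $\prod_i\bar\xi_{\rho_i}=u^{-n}h(u)$. Since $(1+t)^{-1}=t/u$, formula \eqref{eq:Qnu} and Proposition~\ref{prop:top} give the following.

\begin{proposition}\label{prop:Qtop}
$Q$ has only terms of $M$-degree at most $n-k$, and its part of $M$-degree $n-k$ is $f(t)\,\bar w_{n-k}(M)$, where $f(t)=t\,u^{-2n-1}h(u)$.
\end{proposition}

We need the coefficients of $t^{-1}$ and $t^0$ in $f$; we write $[t^m]$ for the coefficient of $t^m$. Since $f$ is built from $u$, we change the variable. The derivative $du/dt=1+2t$ is $1$ in characteristic $2$, which suggests that residues in $t$ and in $u$ agree.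

\begin{lemma}\label{lem:residue}
For every Laurent series $\Phi(u)\in\mathbb{F}_2((u))$ we have $[t^{-1}]\,\Phi(t+t^2)=[u^{-1}]\,\Phi(u)$.
\end{lemma}

\begin{proof}
A power series in $u$ is a power series in $t$, so both sides vanish on it, and it remains to treat $\Phi=u^{-l}$ with $l\ge1$. As $u^{-l}=t^{-l}(1+t)^{-l}$, we get $[t^{-1}]u^{-l}=[t^{l-1}](1+t)^{-l}\equiv\binom{2l-2}{l-1}\pmod 2$. This is $1$ for $l=1$, and it is even for $l\ge2$ because $\binom{2m}{m}=2\binom{2m-1}{m-1}$ for $m\ge1$.
\end{proof}

Since $u=\phi(t)$, we have $t=\phi^{-1}(u)=\sum_{m\ge0}u^{2^m}$. Apply Lemma~\ref{lem:residue} to $f$ and to $f/t=u^{-2n-1}h(u)$: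
\begin{equation}\label{eq:coeffs}
[t^{-1}]f=[u^{2n}]\Bigl(h(u)\sum_{m\ge0}u^{2^m}\Bigr),\qquad [t^0]f=[u^{2n}]h(u)=0,
\end{equation}
the last equality because $\deg h=n<2n$. Expanding the product, $[t^{-1}]f$ is the parity of the number of tuples $(m_0,m_1,\dots,m_k)$ of nonnegative integers with
\begin{equation}\label{eq:tuples}
\sum_{i=0}^k2^{m_i}=2\sum_{i=1}^k2^{\rho_i},\qquad m_i\le\rho_i\ \ (1\le i\le k),
\end{equation}
with no restriction on $m_0$. For $n=3$ we have $(\rho_1,\rho_2)=(1,0)$ and $h=(u+u^2)u$; the only way to get $u^6$ is $u^4\cdot u\cdot u$, the tuple $(2,0,0)$, in agreement with the pole found in Section~\ref{sec:example}.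

\begin{lemma}\label{lem:count}
For all $\rho_1>\dots>\rho_k\ge0$ with $k\ge1$, there is exactly one tuple satisfying \eqref{eq:tuples}, and it has $m_0\le\rho_1+1$. Hence $[t^{-1}]f=1$.
\end{lemma}

\begin{proof}
Put $n=\sum2^{\rho_i}$. The constraints give $0<\sum_{i\ge1}2^{m_i}\le n$, so $n\le2^{m_0}<2n$. We use induction on $k$. For $k=1$ we have $n=2^{\rho_1}$, so $m_0=\rho_1$ and then $m_1=\rho_1$; this tuple is a solution. For $k\ge2$ we have $2^{\rho_1}<n<2^{\rho_1+1}$, so $2^{\rho_1}<2^{m_0}<2^{\rho_1+2}$ and $m_0=\rho_1+1$. With this value, \eqref{eq:tuples} is equivalent to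
\[
\sum_{i=1}^k2^{m_i}=2\sum_{i=2}^k2^{\rho_i},\qquad m_i\le\rho_i\ \ (2\le i\le k),\qquad m_1\le\rho_1 .
\]
Without the last inequality this is the problem for $\rho_2>\dots>\rho_k$, with $m_1$ in the role of the free exponent. By induction it has exactly one solution, which satisfies $m_1\le\rho_2+1\le\rho_1$. So the last inequality holds automatically.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of \textup{(i)}]
Let $D=2n-k-1$, so $D-n=n-k-1$. By Proposition~\ref{prop:Qtop} and Lemma~\ref{lem:count}, the term of $M$-degree $n-k$ in $Q_{D-n}$ is $\bar w_{n-k}(M)\,t^{-1}$, which is nonzero by hypothesis. Lemma~\ref{lem:criterion} gives $\bar w_D(TB\oplus L)\ne0$. By Lemma~\ref{lem:obstruction}, a totally skew embedding in $\mathbb{R}^N$ has $D\le N-2n-1$, that is, $N\ge4n-k$.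
\end{proof}

For (ii) we need a converse to Lemma~\ref{lem:criterion}. If $y=Q_{D-n}$ is a polynomial in $t$, then $W_D$ and $\delta_!(y)$ have the same restriction to the diagonal, but this alone does not make them equal. The missing information lies in the fiber.

\begin{proposition}[Quillen {\cite[Prop.~3.1]{Quillen}}]\label{prop:quillen}
The map $(\varepsilon^*,\delta^*)\colon H^*(X_G)\to H^*(M\times M)\oplus H^*(M\times\mathbb{R}P^\infty)$ is injective.
\end{proposition}

\begin{proof}[Proof of \textup{(ii)}]
Let $D\ge2n-k$ and $y=Q_{D-n}$. A term of $y$ of $M$-degree $j$ has the form $c\,t^{D-n-j}$, and $j\le n-k\le D-n$ by Proposition~\ref{prop:Qtop}, so all exponents of $t$ are nonnegative. The exponent $0$ requires $j=n-k=D-n$, and then the term is $([t^0]f)\,\bar w_{n-k}(M)=0$ by \eqref{eq:coeffs}. So $y\in t\,H^*(M)[t]$. Let $z=W_D-\delta_!(y)\in H^D(X_G)$.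

On the diagonal, $\delta^*z=\delta^*W_D-ye=0$ by \eqref{eq:selfint} and the definition of $Q$. On the fiber, $\varepsilon^*\delta_!(y)=d_!(y|_{t=0})=0$ by \eqref{eq:fiber}, and
\[
\varepsilon^*W_D=\sum_i\bar w_i(M)\times\bar w_{D-i}(M)=0,
\]
because by \eqref{eq:massey} a nonzero term needs $D\le2(n-k)$, while $D\ge2n-k>2(n-k)$ as $k\ge1$. By Proposition~\ref{prop:quillen}, $z=0$. So $W_D=\delta_!(y)$, and $\bar w_D(TB\oplus L)=W_D|_B=0$ by exactness of \eqref{eq:gysin}. Thus a nonzero class $\bar w_D(TB\oplus L)$ has $D\le2n-k-1$, and the bound $N\ge 2n+1+D$ that it gives through Lemma~\ref{lem:obstruction} is at most $4n-k$.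
\end{proof}

\begin{remark}
The hypothesis in (i) cannot be dropped from the statement about $\bar w_{2n-k-1}(TB\oplus L)$. For $M=S^n$, write a pair $x\ne y$ as $x=m+sv$, $y=m-sv$ with $v$ a unit vector and $s>0$; then $|x|=|y|=1$ means that $m\perp v$ and $s=\sqrt{1-|m|^2}$, $|m|<1$. The swap sends $v$ to $-v$ and fixes $m$, so $B$ is an open disk bundle over $\mathbb{R}P^n$ and $H^D(B)=0$ for $D>n$. For $n=4$ we have $2n-k-1=6>4$. Likewise, Corollary~\ref{cor:products} uses that the $r_i$ are distinct: for $\mathbb{R}P^1\times\mathbb{R}P^1$ we have $n-\alpha(n)=1$ but $\bar w_1=0$, and Theorem~\ref{thm:main}(i) does not apply.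
\end{remark}

\begin{thebibliography}{9}

\bibitem{BPSVZ}
Djordje Baralic, Branislav Prvulovic, Gordana Stojanovic, Sinisa Vrecica, Rade Zivaljevic,
\emph{Topological obstructions to totally skew embeddings}, arXiv:1005.3709 (2010).

\bibitem{Milnor}
Milnor, \emph{The Steenrod algebra and its dual}, 1958.

\bibitem{Quillen}
Quillen, \emph{The Adams conjecture}, Topology 10 (1971).

\end{thebibliography}
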